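# The equation $\sigma_n/\sigma_l=cf$ on a closed Riemannian manifold

## The linearized quotient multiplied by the determinant

Let $w$ be a positive definite symmetric $n\times n$ matrix, $n\ge 2$, with eigenvalues $\lambda_1,\dots,\lambda_n$, and put $\mu_i=1/\lambda_i$. Let $\sigma_k$ be the $k$-th elementary symmetric polynomial, and write $\sigma_k(w)=\sigma_k(\lambda)$. Fix $1\le l\le n-1$ and consider
$$G(w)=-\frac{\sigma_l(w)}{\sigma_n(w)}=-\sigma_{n-l}(\mu),\qquad G^{ij}=\frac{\partial G}{\partial w_{ij}} .$$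
Each $\mu_i$ decreases when $\lambda_i$ grows, so $G$ is increasing and $(G^{ij})$ is positive definite. The object on which everything below turns is this matrix multiplied by the determinant:
$$a^{ij}=\sigma_n(w)\,G^{ij}(w).$$
If we write $\psi=-G(w)=\sigma_l/\sigma_n$, the quotient rule gives
$$a^{ij}=\psi\,\sigma_n^{ij}-\sigma_l^{ij},\qquad \sigma_k^{ij}=\frac{\partial\sigma_k}{\partial w_{ij}} .$$

Take $n=2$, $l=1$. Then $G=-(\mu_1+\mu_2)$ and $G^{ii}=\mu_i^2$, so in an eigenframe $a=\operatorname{diag}(\lambda_2/\lambda_1,\lambda_1/\lambda_2)$. The formula above reads $a=\psi\operatorname{cof}(w)-I$; indeed $\psi\lambda_2-1=(\mu_1+\mu_2)\lambda_2-1=\lambda_2/\lambda_1$. Now let $w=I+D^2u$ on the flat torus $T^2$. The cofactor matrix has first row $(w_{22},-w_{12})$, and $\partial_1w_{22}-\partial_2w_{12}=u_{221}-u_{122}=0$; the second row is similar. So $\operatorname{cof}(w)$ is divergence free and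
$$\partial_i\partial_ja^{ij}=\psi_{ij}\operatorname{cof}(w)^{ij},\qquad |\partial_i\partial_ja^{ij}|\le|D^2\psi|\,(\lambda_1+\lambda_2),\qquad \int_{T^2}(\lambda_1+\lambda_2)=\int_{T^2}(2+\Delta u)=2|T^2| .$$
Hence for every smooth $\Theta$
$$\Big|\int_{T^2} a^{ij}\Theta_{ij}\Big|=\Big|\int_{T^2}\Theta\,\partial_i\partial_ja^{ij}\Big|\le 2|T^2|\,\sup|\Theta|\,\sup|D^2\psi| ,$$
however large $D^2u$ is.

This is what $a^{ij}$ is for. We shall have to bound the second derivatives of a solution $u$ of $\sigma_l/\sigma_n(\chi+\nabla^2u)=\psi$. A pointwise argument with the operator $L=G^{ij}\nabla_i\nabla_j$ will stop short of that bound. After multiplication by $\sigma_n$ the operator $L$ becomes $a^{ij}\nabla_i\nabla_j$, which can be integrated by parts twice with an error that we control without knowing any bound on $\nabla^2u$. The estimate will come from integrals.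

## Admissible functions, the constant $c$, and two theorems

Let $(M,g)$ be a connected, closed, smooth Riemannian manifold of dimension $n\ge2$ with Levi-Civita connection $\nabla$, and let $\chi$ be a smooth symmetric $(2,0)$ tensor on $M$. For $u\in C^2(M)$ let $\lambda(u)=(\lambda_1,\dots,\lambda_n)$ be the eigenvalues of $g^{-1}\circ(\chi+\nabla^2u)$.

**Definition (admissible function).** A function $u\in C^2(M)$ is admissible if $\chi+\nabla^2u>0$ everywhere, that is, if all $\lambda_i(u)>0$.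

For $\chi=g$ every $C^2$-small function is admissible; for $\chi=-g$ none is, because at a maximum of $u$ we have $\chi+\nabla^2u\le-g$.

The problem comes from Marcin Sroka, "Remarks on Hessian quotient equations on Riemannian manifolds", arXiv:2501.03386 (2025), where the following is conjectured. Suppose $1\le l\le n-1$ and some $v\in C^4(M)$ is admissible. Then for every smooth $f>0$ there are a constant $c>0$ and an admissible $u\in C^\infty(M)$ with $\frac{\sigma_n}{\sigma_l}(\lambda(u))=cf$. We prove this, for a slightly larger class of operators. Let $\beta_0,\dots,\beta_{n-1}\ge0$ be constants, not all zero, and put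
$$\mathcal B(\lambda)=\sum_{m=0}^{n-1}\beta_m\sigma_m(\lambda),\qquad F=\frac{\sigma_n}{\mathcal B},\qquad l:=\max\{m:\beta_m>0\}\in\{0,\dots,n-1\}.$$
We write $F(u)$ for $F(\lambda(u))$. The choice of a single nonzero coefficient $\beta_l=1$, $1\le l\le n-1$, gives $F=\sigma_n/\sigma_l$.

**Theorem A.** Suppose there is $v\in C^2(M)$ with $\chi+\nabla^2v>0$. Then for every smooth $f>0$ there are a constant $c>0$ and an admissible $u\in C^\infty(M)$ with $F(u)=cf$. In particular the conjecture holds for $\sigma_n/\sigma_l$, $1\le l\le n-1$.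

**Theorem B.** Under the same hypothesis:

1. $c$ is unique, $u$ is unique up to an additive constant, and
$$c=\min_v\max_M\frac{F(v)}f=\max_v\min_M\frac{F(v)}f,$$
where $v$ ranges over admissible $C^2$ functions.
2. For every smooth $f>0$ the equation $F(u)=e^uf$ has exactly one admissible smooth solution.

**Monotonicity.** Since $1/F=\sum_m\beta_m\sigma_{n-m}(\mu)$, $F$ is increasing in each $\lambda_i$. If $w\le w'$, the ordered eigenvalues satisfy $\lambda_i\le\lambda_i'$, hence $F(w)\le F(w')$. We use this constantly at maxima and minima.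

**Example (why a constant is needed).** Let $\chi=g$, $F=\sigma_n/\sigma_l$ and let $f\equiv k$ be constant. At a maximum of $u$ we have $\chi+\nabla^2u\le g$, so $F(u)\le1/\binom nl$ there; at a minimum $F(u)\ge1/\binom nl$. So $F(u)=k$ forces $k=1/\binom nl$.

**Example (one variable, by hand).** Let $M=\mathbb R^n/\mathbb Z^n$, $\chi=g$ flat, $1\le l\le n-1$, and let $f=f(x_1)$. Try $u=u(x_1)$. With $y=1+u''$ the eigenvalues are $(y,1,\dots,1)$, and with $A=\binom{n-1}{l-1}$, $B=\binom{n-1}l$ the equation is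
$$\frac{y}{Ay+B}=cf,\qquad\text{i.e.}\qquad y=\frac{Bcf}{1-Acf},$$
with the requirements $0<Acf<1$ and $\int_0^1y\,dx_1=1$. As $c$ increases from $0$ to $c^*=1/(A\max f)$, the integral of $y$ increases strictly from $0$. It tends to $+\infty$: near a maximum point $\bar x$ of $f$ we have $1-f/\max f\le K(x_1-\bar x)^2$, and $\int (x_1-\bar x)^{-2}dx_1$ diverges. So exactly one $c$ works, and then $u''=y-1$ has mean zero and gives a smooth periodic $u$. Note that $F<1/A$ however large $y$ is: an eigenvalue can run to infinity while $F$ stays bounded. This is where the difficulty lies.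

**Reduction.** Approximating $v$ in $C^2$ by smooth functions, which keeps $\chi+\nabla^2v>0$ on the compact $M$, we may take $v$ smooth. Replace $\chi$ by $\chi+\nabla^2v$ and $u$ by $u-v$; the tensor $\chi+\nabla^2u$ does not change. (In B.2 also replace $f$ by $e^vf$.) So from now on
$$\chi\ge\delta g\quad\text{for some }\delta>0,\tag{1}$$
and $u=0$ is admissible.

## Notation, the hypothesis (H), and the analytic tools

Write $w=\chi+\nabla^2u>0$, with eigenvalues $\lambda_i$ with respect to $g$, and $\mu_i=1/\lambda_i$. We write $\sigma_k(\lambda|i)$ for $\sigma_k$ of $\lambda$ with $\lambda_i$ deleted, similarly $\sigma_k(\lambda|ij)$; $\sigma_0=1$ and $\sigma_k=0$ for $k<0$. Put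
$$Q=\operatorname{tr}_gw,\qquad S=\sum_{k=0}^n\sigma_k(w),\qquad G(w)=-\frac{\mathcal B}{\sigma_n}(w)=-\sum_m\beta_m\sigma_{n-m}(w^{-1}),$$
$$G^{ij}=\frac{\partial G}{\partial w_{ij}},\qquad L=G^{ij}\nabla_i\nabla_j,\qquad\mathcal G=\operatorname{tr}_g(G^{ij}),\qquad a^{ij}=\sigma_nG^{ij}.$$
The equation is written $G(w)=-\psi$, where $\psi$ is $1/(cf)$ for $F(u)=cf$, and $e^{-u}/f$ for $F(u)=e^uf$. When indices refer to eigenvalues, we work at one point in a $g$-orthonormal frame that diagonalizes $w$; then $G^{ij}$ and $\sigma_k^{ij}$ are diagonal, with $\sigma_k^{ii}=\sigma_{k-1}(\lambda|i)$.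

**Definition (hypothesis (H) with constant $\Lambda$).** $u$ is smooth and admissible, $G(w)=-\psi$, $|u|+|\nabla u|\le\Lambda$, $\Lambda^{-1}\le\psi\le\Lambda$, $|\nabla\psi|\le\Lambda$, and $\nabla^2\psi=A+b\,w$ with a tensor $A$ and a function $b$ satisfying $|A|+|b|\le\Lambda$.

If $\psi$ is a given smooth function, take $A=\nabla^2\psi$, $b=0$. If $\psi=e^{-u}h$, the Hessian of $\psi$ contains $-\psi\nabla^2u=-\psi w+\psi\chi$, so $b=-\psi$; the term $bw$ is there to allow for this.

Until the a priori estimate is complete, $C,c,C_i,c_i>0$ depend only on $(M,g),\chi,\delta,\beta,\Lambda$. We call such constants uniform; $C,c$ may change from line to line.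

The textbook facts that we use are these.

- Newton's inequalities: for $\hat\lambda\in\mathbb R^{N}_+$ and $p_k=\sigma_k(\hat\lambda)/\binom{N}{k}$ one has $p_{k-1}p_{k+1}\le p_k^2$ for $1\le k\le N-1$.
- For matrices $A>0$, $P\ge0$: $\det(A)\det(P)\le(\operatorname{tr}(AP)/n)^n$ (arithmetic–geometric mean inequality for the eigenvalues of $A^{1/2}PA^{1/2}$).
- Area formula: for a smooth map $\Psi$ and a compact set $K$, $|\Psi(K)|\le\int_K|\det D\Psi|\,dx$.
- The $L^1$ Poincaré inequality $\int|\eta-\bar\eta|\le C\int|\nabla\eta|$ on the connected closed manifold $M$, where $\bar\eta$ is the mean.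
- The strong maximum principle, linear Schauder theory, and the Fredholm theory of second order elliptic operators $C^{2,\gamma}\to C^{0,\gamma}$, whose index is invariant under homotopies through elliptic operators.
- The interior Evans–Krylov estimate (Gilbarg–Trudinger, Ch. 17) for uniformly elliptic concave equations.

## Algebra of $\sigma_n/\mathcal B$

**Lemma 1.** Under (H), at each point:

(a) $G^{ii}=\mu_i^2\sum_m\beta_m\sigma_{n-m-1}(\mu|i)>0$ and $G^{ii}\lambda_i\le\psi$.

(b) If $\mu_1=\max_i\mu_i$, then $G^{ii}\ge\mu_i^2\psi/(n\mu_1)$. In particular $\mathcal G\ge\psi\mu_1/n$.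

(c) $a^{ij}=\psi\sigma_n^{ij}-\sum_m\beta_m\sigma_m^{ij}$, $\;a^{ii}=\mu_i\sum_m\beta_m\sigma_m(\lambda|i)$, and $\sigma_n\mathcal G\le\psi\sigma_{n-1}(\lambda)$.

(d) For $0\le q\le l$: $\sigma_q(\lambda|i)\le C\sigma_l(\lambda|i)$ and $\sigma_q(\lambda|i)^2/a^{ii}\le C\sigma_{q+1}(\lambda)$.

(e) For all symmetric $X$: $-D^2G(X,X)\ge\sum_{i,j}G^{ii}\mu_jX_{ij}^2$.

(f) $Q\ge c_0>0$.

**Proof of (a).** Differentiate $-\sum_m\beta_m\sigma_{n-m}(\mu)$ with $\partial\mu_i/\partial\lambda_i=-\mu_i^2$. Positivity holds since $n-m-1\ge0$ and some $\beta_m>0$. As $\mu_i\sigma_{k-1}(\mu|i)\le\sigma_k(\mu)$, we get $G^{ii}\lambda_i=\sum_m\beta_m\mu_i\sigma_{n-m-1}(\mu|i)\le\sum_m\beta_m\sigma_{n-m}(\mu)=\psi$.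

**Proof of (b).** Let $k\ge1$. Expanding $\sigma_{k-1}(\mu|1)=\sigma_{k-1}(\mu|1i)+\mu_i\sigma_{k-2}(\mu|1i)$, and likewise with $1,i$ exchanged, we get for $i\ne1$
$$\mu_1\sigma_{k-1}(\mu|1)-\mu_i\sigma_{k-1}(\mu|i)=(\mu_1-\mu_i)\sigma_{k-1}(\mu|1i)\ge0 .$$
So $\mu_1\sigma_{k-1}(\mu|1)$ is the largest of the $n$ numbers $\mu_i\sigma_{k-1}(\mu|i)$, whose sum is $k\sigma_k(\mu)$; hence $\mu_1\sigma_{k-1}(\mu|1)\ge\frac kn\sigma_k(\mu)\ge\frac1n\sigma_k(\mu)$. The same expansions give $\sigma_{k-1}(\mu|i)\ge\sigma_{k-1}(\mu|1)$. With $k=n-m$,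
$$G^{ii}\ge\mu_i^2\sum_m\beta_m\sigma_{n-m-1}(\mu|1)\ge\frac{\mu_i^2}{n\mu_1}\sum_m\beta_m\sigma_{n-m}(\mu)=\frac{\mu_i^2\psi}{n\mu_1}.$$
Taking $i=1$ gives $\mathcal G\ge G^{11}\ge\psi\mu_1/n$.

**Proof of (c).** The first formula is the quotient rule with $\mathcal B/\sigma_n=\psi$. For the second, $\sigma_n(\lambda)\mu_i=\sigma_{n-1}(\lambda|i)$ is the product of the other eigenvalues, and $\sigma_{n-1}(\lambda|i)\,\sigma_{n-1-m}(\mu|i)=\sigma_m(\lambda|i)$; insert this in (a). Finally (a) gives $\sigma_nG^{ii}\le\psi\sigma_n\mu_i$, and $\sum_i\sigma_n\mu_i=\sigma_{n-1}(\lambda)$.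

**Proof of (d).** Let first $l\ge1$ and $\hat\lambda=\lambda|i\in\mathbb R^{n-1}_+$. The equation $\psi\sigma_n=\mathcal B$ reads
$$\psi\lambda_i\sigma_{n-1}(\hat\lambda)=\sum_m\beta_m\big(\lambda_i\sigma_{m-1}(\hat\lambda)+\sigma_m(\hat\lambda)\big)\ge\beta_l\lambda_i\sigma_{l-1}(\hat\lambda),$$
so $\sigma_{n-1}(\hat\lambda)\ge c\,\sigma_{l-1}(\hat\lambda)$. With $p_k=\sigma_k(\hat\lambda)/\binom{n-1}k$, Newton's inequalities say that the ratios $p_k/p_{k-1}$ are nonincreasing in $k$. Their product over $k=l,\dots,n-1$ is $p_{n-1}/p_{l-1}\ge c$. There are $n-l\ge1$ factors and the first is the largest, so $p_l/p_{l-1}\ge c'$. By monotonicity $p_k/p_{k-1}\ge c'$ for all $1\le k\le l$, hence $p_q\le Cp_l$ for $q\le l$. This is the first claim; for $l=0$ it is trivial. By (c), $a^{ii}\ge\beta_l\mu_i\sigma_l(\lambda|i)$, so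
$$\frac{\sigma_q(\lambda|i)^2}{a^{ii}}\le\frac{\lambda_i\,\sigma_q(\lambda|i)^2}{\beta_l\,\sigma_l(\lambda|i)}\le C\lambda_i\sigma_q(\lambda|i)\le C\sigma_{q+1}(\lambda).$$

**Proof of (e).** Both sides are additive over the summands of $G$, so let $G=-\sigma_k(w^{-1})$ with $k\ge1$, that is, $G=\mathsf g(\lambda)=-\sum_{|I|=k}\prod_{i\in I}\lambda_i^{-1}$. Suppose the $\lambda_i$ are distinct. From the perturbation expansion $\lambda_i(w+sX)=\lambda_i+sX_{ii}+s^2\sum_{j\ne i}\frac{X_{ij}^2}{\lambda_i-\lambda_j}+O(s^3)$ we obtain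
$$D^2G(X,X)=\sum_{i,j}\mathsf g_{ij}X_{ii}X_{jj}+\sum_{i\ne j}\frac{\mathsf g_i-\mathsf g_j}{\lambda_i-\lambda_j}X_{ij}^2 .$$
At a diagonal $w$ both sides of (e) are continuous in $\lambda$, so it suffices to treat distinct eigenvalues.

For the diagonal part,
$$D^2\Big(\prod_{I}\lambda_i^{-1}\Big)(\xi,\xi)=\prod_I\mu_i\Big[\Big(\sum_I\mu_i\xi_i\Big)^2+\sum_I\mu_i^2\xi_i^2\Big]\ge\prod_I\mu_i\sum_I\mu_i^2\xi_i^2 .$$
Summing over $I$, $-\sum\mathsf g_{ij}\xi_i\xi_j\ge\sum_i\mu_i^3\sigma_{k-1}(\mu|i)\xi_i^2=\sum_iG^{ii}\mu_i\xi_i^2$.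

For the off-diagonal part put $s'=\sigma_{k-1}(\mu|ij)$ and $s''=\sigma_{k-2}(\mu|ij)$. Then $\mathsf g_i=\mu_i^2(s'+\mu_js'')$, so $\mathsf g_i-\mathsf g_j=(\mu_i-\mu_j)[(\mu_i+\mu_j)s'+\mu_i\mu_js'']$, and $\mu_i-\mu_j=-\mu_i\mu_j(\lambda_i-\lambda_j)$. The unordered pair $\{i,j\}$ contributes to $-D^2G(X,X)$ the term $X_{ij}^2$ with coefficient
$$2\mu_i\mu_j\big[(\mu_i+\mu_j)s'+\mu_i\mu_js''\big]\ge\mu_i\mu_j\big[(\mu_i+\mu_j)s'+2\mu_i\mu_js''\big]=G^{ii}\mu_j+G^{jj}\mu_i ,$$
which is its coefficient on the right side of (e).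

**Proof of (f).** As $\mu_i\ge1/Q$, $\Lambda\ge\psi\ge\beta_l\sigma_{n-l}(\mu)\ge\beta_l\binom nlQ^{-(n-l)}$, and $n-l\ge1$. $\square$

## Divergence structure of $\sigma_k^{ij}$ and of $a^{ij}$

On a curved manifold $\sigma_k^{ij}$ is no longer divergence free. The error is measured by
$$\tau_{ip}{}^q=\nabla_iw_p{}^q-\nabla_pw_i{}^q .$$
By the Ricci identity $\tau_{ip}{}^q=\nabla_i\chi_p{}^q-\nabla_p\chi_i{}^q+\mathrm{Rm}_{ip}{}^q{}_r\nabla^ru$, with a suitable sign convention for $\mathrm{Rm}$. So $\tau$ contains no second derivatives of $u$, and since $\nabla^2u=w-\chi$,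
$$|\tau|\le C,\qquad\nabla^j\tau_{ip}{}^q=O(1)+\mathrm{Rm}_{ip}{}^q{}_r\,w^{rj}.\tag{2}$$

We use the generalized Kronecker delta $\delta^{i_1\dots i_k}_{j_1\dots j_k}=\det(\delta^{i_a}_{j_b})$: it is the sign of the permutation if the $i$'s are distinct and the $j$'s permute them, and zero otherwise. It is antisymmetric in the upper and in the lower indices. For example $\delta^{i\,i_2}_{j\,j_2}=\delta^i_j\delta^{i_2}_{j_2}-\delta^i_{j_2}\delta^{i_2}_j$, so $\sigma_2^{ij}=Qg^{ij}-w^{ij}$. In this case $\nabla_i\sigma_2^{ij}=\nabla^jQ-\nabla_iw^{ij}$ is a contraction of $\tau$, hence bounded.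

**Lemma 2.** Under (H), for $1\le k\le n$: $|\nabla_i\sigma_k^{ij}|\le C\sigma_{k-2}(w)$ and $|\nabla_j\nabla_i\sigma_k^{ij}|\le C(\sigma_{k-1}+\sigma_{k-2}+\sigma_{k-3})(w)$. Moreover
$$\int_MS\le C,\qquad|\nabla_i\nabla_ja^{ij}|\le CS.\tag{3}$$

**First divergence.** For $k=1$, $\sigma_1^{ij}=g^{ij}$ is parallel. Let $k\ge2$. From $\sigma_k=\frac1{k!}\delta^{i_1\dots i_k}_{j_1\dots j_k}w_{i_1}^{j_1}\cdots w_{i_k}^{j_k}$ we get
$$(\sigma_k)^i{}_j=\tfrac1{(k-1)!}\,\delta^{i\,i_2\dots i_k}_{j\,j_2\dots j_k}\,w_{i_2}^{j_2}\cdots w_{i_k}^{j_k}.$$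
When $\nabla_i$ is applied, the $k-1$ resulting terms are equal. Antisymmetry in $(i,i_2)$ lets us replace $\nabla_iw_{i_2}^{j_2}$ by $\frac12\tau_{ii_2}{}^{j_2}$:
$$\nabla_i(\sigma_k)^i{}_j=\tfrac1{2(k-2)!}\,\delta^{i\,i_2\,i_3\dots i_k}_{j\,j_2\,j_3\dots j_k}\,\tau_{ii_2}{}^{j_2}\,w_{i_3}^{j_3}\cdots w_{i_k}^{j_k}.$$
In an eigenframe every nonzero term is a component of $\tau$ times a product of $k-2$ eigenvalues with distinct indices. Such a product is at most $\sigma_{k-2}$.

**Second divergence.** Apply $\nabla^j$ to the last formula. If it hits $w_{i_3}^{j_3}$ (or another factor $w$, by symmetry), antisymmetry in $(j,j_3)$ and the symmetry of $w$ replace $\nabla^jw^{j_3}{}_{i_3}$ by $\frac12\tau^{jj_3}{}_{i_3}$; what remains is two bounded factors and a product of $k-3$ distinct eigenvalues, so $O(\sigma_{k-3})$. If it hits $\tau$, use (2). The bounded part gives $O(\sigma_{k-2})$. The part $\mathrm{Rm}_{ii_2}{}^{j_2}{}_rw^{rj}$ equals in an eigenframe a curvature component times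 $\lambda_j$, so it produces products $\lambda_j\lambda_{j_3}\cdots\lambda_{j_k}$. The lower indices $j,j_3,\dots,j_k$ are distinct, because otherwise the delta vanishes; hence this part is $O(\sigma_{k-1})$. It is essential that the new factor $w$ carries an index distinct from the others: no square of an eigenvalue appears.

**Integrals.** We have $k\sigma_k=\sigma_k^{ij}w_{ij}=\sigma_k^{ij}(\chi_{ij}+u_{ij})$, the matrix $\sigma_k^{ij}$ is positive, and $\operatorname{tr}_g\sigma_k^{ij}=(n-k+1)\sigma_{k-1}$. So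
$$k\int\sigma_k=\int\sigma_k^{ij}\chi_{ij}-\int u_i\nabla_j\sigma_k^{ij}\le C\int(\sigma_{k-1}+\sigma_{k-2}),$$
and $\int S\le C$ follows by induction from $\sigma_0=1$.

**The tensor $a^{ij}$.** By Lemma 1(c), $a^{ij}=\psi\sigma_n^{ij}-\sum_m\beta_m\sigma_m^{ij}$. The second part is covered by the bound just proved. For the first,
$$\nabla_i\nabla_j(\psi\sigma_n^{ij})=\psi_{ij}\sigma_n^{ij}+2\psi_i\nabla_j\sigma_n^{ij}+\psi\nabla_i\nabla_j\sigma_n^{ij},\qquad\psi_{ij}\sigma_n^{ij}=A_{ij}\sigma_n^{ij}+nb\,\sigma_n ,$$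
and every term is at most $CS$. $\square$

## The inequality for $\log Q-Nu$, and the bound it fails to give

The goal is the following.

**Proposition 3.** Under (H) and $\chi\ge\delta g$, $Q\le C$.

The classical approach is to apply $L$ to $\log Q$ plus a multiple of $-u$ and look at the maximum. We carry this out, because the inequality will be needed everywhere and not only at the maximum.

**Step 1 (a differential inequality for $Z=\log Q-Nu$).** Differentiating $G(w)=-\psi$ twice, tracing, and using $\Delta\psi=\operatorname{tr}A+bQ$ and Lemma 1(e),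
$$\sum_{i,k}G^{ii}\nabla_k\nabla_kw_{ii}=-\Delta\psi-\sum_kD^2G(\nabla_kw,\nabla_kw)\ge-C(1+Q)+\sum_{i,j,k}G^{ii}\mu_j(\nabla_kw_{ij})^2.$$
Next we commute derivatives. Modulo terms of the form $\nabla\mathrm{Rm}*\nabla u+\mathrm{Rm}*\nabla^2u$,
$$\nabla_i\nabla_i\nabla_k\nabla_ku\equiv\nabla_i\nabla_k\nabla_i\nabla_ku\equiv\nabla_k\nabla_i\nabla_i\nabla_ku=\nabla_k\nabla_i\nabla_k\nabla_iu\equiv\nabla_k\nabla_k\nabla_i\nabla_iu .$$
The first and last relations differentiate the Ricci identity for $\nabla u$; the second is the Ricci identity for the tensor $\nabla^2u$. As $|\nabla^2u|\le|w|+C\le Q+C$ and $\chi$ is smooth, $|\nabla_i\nabla_iw_{kk}-\nabla_k\nabla_kw_{ii}|\le C(1+Q)$. Keeping only the terms with $j=k$ in the quadratic sum,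
$$LQ=\sum_{i,k}G^{ii}\nabla_i\nabla_iw_{kk}\ge\sum_{i,k}G^{ii}\mu_k(\nabla_kw_{ik})^2-C(1+Q)(1+\mathcal G).$$
Now $Q_i=\sum_k\nabla_iw_{kk}=\sum_k\nabla_kw_{ik}+\rho_i$ with $\rho_i=\sum_k\tau_{ikk}$, $|\rho_i|\le C$. By Cauchy–Schwarz
$$(Q_i-\rho_i)^2\le\sum_k\lambda_k\cdot\sum_k\mu_k(\nabla_kw_{ik})^2=Q\sum_k\mu_k(\nabla_kw_{ik})^2 .$$
Hence, using $Q\ge c_0$ to absorb $(1+Q)/Q\le C$, and $(Q_i-\rho_i)^2-Q_i^2\ge-2|\rho_i||Q_i|$,
$$L\log Q=\frac{LQ}Q-\sum_i\frac{G^{ii}Q_i^2}{Q^2}\ge\sum_i\frac{G^{ii}[(Q_i-\rho_i)^2-Q_i^2]}{Q^2}-C(1+\mathcal G)\ge-C_1(1+\mathcal G)-\frac{C_1}Q\sum_iG^{ii}|\nabla_i\log Q|.$$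
By (1) and Lemma 1(a), $L(-u)=G^{ij}\chi_{ij}-G^{ij}w_{ij}\ge\delta\mathcal G-n\psi$. Fix $N=\max(1,4C_1/\delta)$ and $Z=\log Q-Nu$. With $|\nabla_i\log Q|\le|Z_i|+N\Lambda$ we get
$$LZ\ge\Big(N\delta-C_1-\frac{C_1N\Lambda}Q\Big)\mathcal G-C-\frac{C_1}Q\sum_iG^{ii}|Z_i| .$$
Since $Q\ge c_0$, everywhere
$$LZ\ge-C(1+\mathcal G)-C\sum_iG^{ii}|Z_i|.\tag{4}$$
Where $Q\ge Q_0:=4C_1\Lambda/\delta$ we have $C_1\le N\delta/4$ and $C_1N\Lambda/Q\le N\delta/4$, so with $\alpha:=N\delta/2$
$$LZ\ge\alpha\,\mathcal G-C-C\sum_iG^{ii}|Z_i|.\tag{5}$$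

**Where the maximum principle stops.** At a maximum point $x_0$ of $Z$ we have $Z_i=0$ and $LZ\le0$. If $Q(x_0)\ge Q_0$, (5) gives $\mathcal G(x_0)\le C$, hence by Lemma 1(b) $\mu_i(x_0)\le C$: all eigenvalues are bounded below at $x_0$.

If $l=0$ this is enough. Then $\psi=\beta_0\mu_1\cdots\mu_n$, and an upper bound for all $\mu_i$ gives a lower bound for each of them, so $Q(x_0)\le C$.

If $l\ge1$ it is not. Take $F=\sigma_n/\sigma_l$ and $\lambda=(T,\tau,\dots,\tau)$ with $\sigma_{n-l}(\mu)=\psi$ fixed. As $T\to\infty$, the number $\tau$ tends to the positive solution of $\binom{n-1}{n-l}\tau^{-(n-l)}=\psi$, and $\mathcal G$ stays bounded. For $n=2$, $l=1$ we even have $\mathcal G=\mu_1^2+\mu_2^2\le\psi^2$ always. So the inequality $\mathcal G(x_0)\le C$ is compatible with $Q(x_0)$ arbitrarily large, and the pointwise argument ends here.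

Put
$$M_0=\max_MZ=Z(x_0),\qquad V=M_0+1-Z\ge1,\qquad V(x_0)=1 .$$
Since $Q=e^{Z+Nu}\le e^{M_0+N\Lambda}$, it suffices to bound $M_0$. We may assume that $M_0$ exceeds any given uniform constant, since otherwise there is nothing to prove.

## Mass near the maximum against the energy of a cut-off

Here is how the proof continues. The pointwise information $\mathcal G\le C$ is useful if it holds on a large set instead of one point. We prove two facts that contradict each other when $M_0$ is large.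

On one side, sliding suitable functions under $V$ yields a set of contact points near $x_0$ at which (5) still gives $\mathcal G\le C$. A change of variables then shows that $\int_{\{V\le C_4\}}\sigma_n$ is bounded below, with uniform $C_4$.

On the other side, let $\eta$ be a cut-off function of $\log V$, equal to $1$ where $V\le C_4$. With $H\approx\log M_0$, the divergence structure gives $\int a^{ij}\eta_i\eta_j\le C/H$. Together with Lemma 1(d) this forces $\int\eta\sigma_q\le CH^{-1/2}$ for $q=0,1,\dots,l$, and the equation $\psi\sigma_n=\sum_{m\le l}\beta_m\sigma_m$ transfers this smallness to $\int\eta\sigma_n$. So $H$ is bounded.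

What to slide under $V$ needs care. The first choice would be a paraboloid $\frac t2|z-x|^2$ in normal coordinates. At a contact point $DV=t(z-x)$, and the Hessian $P=D^2V+tI$ is nonnegative. For small $t$, (5) gives $\mathcal G\le C$ and $G^{ij}P_{ij}\le C$, because $|Z_i|\le Ct$ and $L(\frac12|z-x|^2)\le C\mathcal G$. As computed below, this implies $\det P\le C\sigma_n^2$. The map $x\mapsto z=x+t^{-1}DV$ has Jacobian $t^{-n}\det P$, so one finds $c\le\int\sigma_n^2$ over the contact set. But the integral argument controls $\int\eta\sigma_n$ and says nothing about $\int\eta\sigma_n^2$. We have to gain one factor $\sigma_n$, and this is done by replacing $\frac12|z-x|^2$ by a divergence built from $u$ itself.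

**Definition (Bregman divergence).** For a convex $\varphi$ on a ball in $\mathbb R^n$ put $D_z(x)=\varphi(z)-\varphi(x)-\varphi_k(x)(z-x)_k$, the error at $z$ of the tangent plane of $\varphi$ at $x$.

For $\varphi=\frac12|x|^2$ this is $\frac12|z-x|^2$; for $\varphi=\frac12x^{T}Ax$ it is $\frac12(z-x)^{T}A(z-x)$. If $D^2\varphi\approx w$, the contact map has Jacobian $t^{-n}\det P/\det D^2\varphi\le C\sigma_n^2/\sigma_n$, which is the gain we want.

## A contact set that carries a definite amount of $\sigma_n$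

**Step 2 (the set $\{V\le C_4\}$ has definite $\sigma_n$-mass).** There are uniform $C_4,c_5>0$ such that, for $M_0$ large,
$$\int_{\{V\le C_4\}}\sigma_n(w)\,d\mathrm{vol}\ge c_5.\tag{6}$$

**Step 2a (set-up).** Use normal coordinates centered at $x_0=0$ on a ball $\bar B_r$ of uniform radius $r\le1$, with $\frac12\delta_{ij}\le g_{ij}\le2\delta_{ij}$ and $\Gamma,\partial\Gamma$ bounded. In this step subscripts on $u,\varphi,V$ denote partial derivatives. Put $\varphi=u+\frac\kappa2|x|^2$. Since $\nabla^2_{ij}u=u_{ij}-\Gamma^s_{ij}u_s$,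
$$D^2\varphi=w+E,\qquad E_{ij}=\kappa\delta_{ij}-\chi_{ij}+\Gamma_{ij}^su_s ,$$
and we fix a uniform $\kappa$ so large that $I\le E\le2\kappa I$. In particular $D^2\varphi\ge I$ and $D^2\varphi\ge w$. Let $|D\varphi|\le\Lambda'$ on $\bar B_r$ with $\Lambda'$ uniform, put $r_1=\min(\frac r2,\frac{r^2}{32\Lambda'})$, and for $|z|\le r_1$ let $D_z$ be the Bregman divergence of $\varphi$.

**Step 2b (interior contact).** By Taylor's formula and $D^2\varphi\ge I$, $D_z(x)\ge\frac12|z-x|^2$. Also $D_z(0)\le2\Lambda'|z|\le\frac{r^2}{16}$. Let $t\in(0,1]$. On $\partial B_r$ we have $|z-x|\ge r/2$, so $V+tD_z\ge1+\frac{tr^2}8$; at the center $(V+tD_z)(0)\le1+\frac{tr^2}{16}$. So $V+tD_z$ attains its minimum over $\bar B_r$ only at interior points, and at those $V\le1+\frac{tr^2}{16}\le C_4:=1+r^2$. Let $K$ be the set of all these minimum points, for all $|z|\le r_1$. The set of pairs $(x,z)$ with $x$ a minimum point for $z$ is closed in $\bar B_r\times\bar B_{r_1}$, so its projection $K$ is compact,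 and $K\subset B_r$. On $K$, $\log Q=Z+Nu\ge M_0+1-C_4-N\Lambda$. So $Q\ge Q_0$ on $K$ for $M_0$ large, and (5) is available there.

**Step 2c (a bound for $LD_z$).** We claim $|LD_z|\le C(1+\mathcal G)$; the danger is the third derivatives of $u$. First $\partial_iD_z=-\varphi_i-\varphi_{ik}(z-x)_k+\varphi_i=-\varphi_{ik}(z-x)_k$, hence
$$\nabla^2_{ij}D_z=\varphi_{ij}+\big(-\partial_k\varphi_{ij}+\Gamma^s_{ij}\varphi_{sk}\big)(z-x)_k.$$
From $\varphi_{ij}=w_{ij}+E_{ij}$,
$$\partial_k\varphi_{ij}=\partial_kw_{ij}-\partial_k\chi_{ij}+(\partial_k\Gamma^s_{ij})u_s+\Gamma^s_{ij}u_{sk},\qquad\varphi_{sk}=u_{sk}+\kappa\delta_{sk} .$$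
The terms $\Gamma^s_{ij}u_{sk}$ cancel, so the bracket is $-\partial_kw_{ij}+O(1)$. Further
$$\partial_kw_{ij}=\nabla_kw_{ij}+\Gamma^p_{ki}w_{pj}+\Gamma^p_{kj}w_{ip}.$$
Contract with $G^{ij}$. The differentiated equation gives $G^{ij}\nabla_kw_{ij}=-\partial_k\psi$, which is bounded. The endomorphism $G^{ij}w_{jp}$ is $g$-symmetric with eigenvalues $G^{ii}\lambda_i\in[0,\psi]$, so the terms with $\Gamma$ are bounded. The $O(1)$ part contributes at most $C\mathcal G$. Finally $0\le G^{ij}\varphi_{ij}=G^{ij}w_{ij}+G^{ij}E_{ij}\le n\psi+C\mathcal G$. This proves the claim.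

**Step 2d (what the contact condition gives).** Let $x\in K$ be a minimum point for $z$. Then
$$V_i=t\varphi_{ik}(z-x)_k,\qquad P:=D^2(V+tD_z)\ge0 .$$
In a $g$-orthonormal eigenframe $(e_i)$ of $w$ the gradient condition reads
$$|Z_i|=|V_i|=t\,|w(e_i,z-x)+E(e_i,z-x)|\le Ct(\lambda_i+1),$$
because $w(e_i,z-x)=\lambda_ig(e_i,z-x)$. By Lemma 1(a), $\sum_iG^{ii}|Z_i|\le Ct(1+\mathcal G)$. The factor $\lambda_i$ is harmless: $G^{ii}\lambda_i$ is bounded. Since the gradient of $V+tD_z$ vanishes at $x$, its covariant and coordinate Hessians agree there, and (5) with Step 2c gives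
$$0\le G^{ij}P_{ij}=-LZ+tLD_z\le-(\alpha-C_3t)\mathcal G+C,$$
with $C_3$ and $C$ independent of $t\in(0,1]$. Now fix $t=\min(1,\frac\alpha{2C_3})$, so that $\alpha-C_3t\ge\alpha/2$. Then on $K$ we have $\mathcal G\le C$ and $G^{ij}P_{ij}\le C$. By Lemma 1(b), $\max_i\mu_i\le C$ and therefore $G^{ii}\ge c\mu_i^2$, so $\det(G^{ij})\ge c\,\sigma_n^{-2}$ (the frame and the coordinates have comparable determinants). The arithmetic–geometric mean inequality gives
$$\det P\le\frac{(G^{ij}P_{ij}/n)^n}{\det(G^{ij})}\le C\sigma_n^2 .$$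

**Step 2e (change of variables).** Define the smooth map $\Psi(x)=x+t^{-1}(D^2\varphi)^{-1}DV$ on $B_r$. If $x\in K$ is a minimum point for $z$, the gradient condition says $\Psi(x)=z$. Every $|z|\le r_1$ has a minimum point, so $\Psi(K)\supset\bar B_{r_1}$. Differentiating the identity $V_i=t\varphi_{ik}(\Psi-x)_k$,
$$t\varphi_{ik}\partial_j\Psi_k=V_{ij}+t\varphi_{ij}-t\varphi_{ijk}(\Psi-x)_k .$$
At $x\in K$, where $\Psi(x)=z$, the right side is $V_{ij}+t\partial_i\partial_jD_z=P_{ij}$. Since $D^2\varphi\ge w>0$, $\det D^2\varphi\ge c\,\sigma_n$. So on $K$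
$$0\le\det D\Psi=t^{-n}\frac{\det P}{\det D^2\varphi}\le C\sigma_n .$$
By the area formula
$$|B_{r_1}|\le\int_K|\det D\Psi|\,dx\le C\int_K\sigma_n\,d\mathrm{vol}\le C\int_{\{V\le C_4\}}\sigma_n\,d\mathrm{vol},$$
which is (6).

## The energy of a logarithmic cut-off

**Step 3 (the cut-off has small energy).** We look for a function that is $1$ on $\{V\le C_4\}$, vanishes where $V$ is comparable to $M_0$, and has small energy with respect to $a^{ij}$.

By Lemma 1(f), $Z\ge\log c_0-N\Lambda$, so $1\le V\le M_0+C_6$. Put $H=\log(M_0+C_6)$, with $H\ge1$ for $M_0$ large, and $\Theta=-\log V\in[-H,0]$. Then $\Theta_i=Z_i/V$, and by (4), $V\ge1$ and $C|\Theta_i|\le\frac12\Theta_i^2+\frac12C^2$,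
$$L\Theta=\frac{LZ}V+\frac{G^{ij}Z_iZ_j}{V^2}\ge G^{ij}\Theta_i\Theta_j-C(1+\mathcal G)-C\sum_iG^{ii}|\Theta_i|\ge\tfrac12G^{ij}\Theta_i\Theta_j-C(1+\mathcal G).$$
Multiply by $\sigma_n$, so that $G^{ij}$ becomes $a^{ij}$, and integrate. By Lemma 1(c), $\sigma_n\mathcal G\le\psi\sigma_{n-1}$; integrating by parts twice and using (3),
$$\tfrac12\int a^{ij}\Theta_i\Theta_j\le\int a^{ij}\nabla_i\nabla_j\Theta+C\int(\sigma_n+\psi\sigma_{n-1})\le\int\Theta\,\nabla_i\nabla_ja^{ij}+C\int S\le C(1+H).$$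
Let $\eta=\eta_0\big((\log V)/H\big)$ with $\eta_0$ smooth and nonincreasing, $\eta_0=1$ on $[0,\frac14]$, $\eta_0=0$ on $[\frac12,1]$. Then $|\eta_i|\le C|\Theta_i|/H$ and
$$\int a^{ij}\eta_i\eta_j\le\frac C{H^2}(1+H)\le\varepsilon^2,\qquad\varepsilon:=CH^{-1/2}.\tag{7}$$

**Remark (why the logarithm).** Try instead a cut-off in $V/(M_0+C_6)$. With $Z'=Z-\min Z\in[0,M_0+C]$, the identity $Z'a^{ij}\nabla_i\nabla_jZ'=\frac12a^{ij}\nabla_i\nabla_j(Z'^2)-a^{ij}Z_iZ_j$, two integrations by parts, and (4) give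
$$\int a^{ij}Z_iZ_j\le\frac12\int Z'^2\,|\nabla_i\nabla_ja^{ij}|+C\int Z'\Big(\sigma_n+\sigma_n\mathcal G+\sum_ia^{ii}|Z_i|\Big).$$
Using $CZ'a^{ii}|Z_i|\le\frac12a^{ii}Z_i^2+CZ'^2a^{ii}$ and $\sum_ia^{ii}=\sigma_n\mathcal G\le\psi\sigma_{n-1}$, we find $\int a^{ij}Z_iZ_j\le CM_0^2$ for $M_0\ge1$. After division by $M_0^2$ the energy of such a cut-off is only bounded, and does not tend to zero. Passing to $\log V$ produces the quadratic term $G^{ij}\Theta_i\Theta_j$ with the good sign, so the energy grows like $H$ against the square $H^2$ of the width.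

## From $\eta$ to $\eta\sigma_q$ for $q\le l$

**Step 4 (smallness of $\int\eta\,\sigma_q$).** We claim
$$\int_M\eta\,\sigma_q\le C\varepsilon\qquad(0\le q\le l).\tag{8}$$
In the case $n=2$, $l=1$ on the flat torus with $\chi=g$ this is very concrete: $\int\eta\sigma_1=\int\eta(2+\Delta u)=2\int\eta-\int\nabla\eta\cdot\nabla u$. So both claims follow once $\int\eta$ and $\int|\nabla\eta|$ are small.

**The case $q=0$.** By Lemma 1(d) with $q=0$, $1/a^{jj}\le C\sigma_1$. Hence by Cauchy–Schwarz, first at a point and then for the integral,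
$$\int|\nabla\eta|\le\int\Big(\sum_ja^{jj}\eta_j^2\Big)^{1/2}\Big(\sum_j\frac1{a^{jj}}\Big)^{1/2}\le\int(a^{ij}\eta_i\eta_j)^{1/2}(C\sigma_1)^{1/2}\le C\varepsilon,$$
using $\int\sigma_1\le C$. Next we need a large set on which $\eta=0$. Since $\int Q=\int\operatorname{tr}_g\chi$, the mean $\bar Q$ of $Q$ is uniformly bounded, and by Chebyshev $\{Q\le2\bar Q\}$ has measure at least $\frac12|M|$. On it $Z\le C$, so $V\ge M_0-C$. For $M_0$ large $(M_0-C)^2\ge M_0+C_6$, so $\log V\ge H/2$ and $\eta=0$ there. With $\bar\eta$ the mean of $\eta$, the $L^1$ Poincaré inequality yields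
$$\tfrac12|M|\bar\eta\le\int|\eta-\bar\eta|\le C\int|\nabla\eta|\le C\varepsilon,$$
that is, $\int\eta\le C\varepsilon$.

**The case $1\le q\le l$.** Integrating by parts,
$$q\int\eta\sigma_q=\int\eta\,\sigma_q^{ij}(\chi_{ij}+u_{ij})=\int\eta\,\sigma_q^{ij}\chi_{ij}-\int\eta_j\sigma_q^{ij}u_i-\int\eta\,u_i\nabla_j\sigma_q^{ij}.$$
By Lemma 2 and $\operatorname{tr}_g\sigma_q^{ij}=(n-q+1)\sigma_{q-1}$, the first and third terms are at most $C\int\eta(\sigma_{q-1}+\sigma_{q-2})$. In an eigenframe $\sigma_q^{jj}=\sigma_{q-1}(\lambda|j)$, and Lemma 1(d) with $q-1$ in place of $q$ bounds the middle integrand by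
$$C\sum_j\sigma_{q-1}(\lambda|j)|\eta_j|\le C\Big(\sum_ja^{jj}\eta_j^2\Big)^{1/2}\Big(\sum_j\frac{\sigma_{q-1}(\lambda|j)^2}{a^{jj}}\Big)^{1/2}\le C(a^{ij}\eta_i\eta_j)^{1/2}\sigma_q^{1/2}.$$
Its integral is at most $C\varepsilon$ by (7) and $\int\sigma_q\le C$. Thus
$$\int\eta\sigma_q\le C\Big(\varepsilon+\int\eta\sigma_{q-1}+\int\eta\sigma_{q-2}\Big),$$
and induction on $q$ gives (8).

## The bound on $Q$ and on all derivatives

**Step 5 (end of the proof of Proposition 3).** The equation says $\sigma_n=\psi^{-1}\sum_{m\le l}\beta_m\sigma_m$: the top symmetric function is controlled by those for which (8) holds. For $M_0$ large, $\log C_4\le H/4$, so $\eta=1$ on $\{V\le C_4\}$. By (6) and (8),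
$$c_5\le\int\eta\,\sigma_n\le C\sum_{m\le l}\int\eta\,\sigma_m\le C\varepsilon=CH^{-1/2}.$$
Hence $H\le C$, so $M_0\le C$ and $Q\le e^{M_0+N\Lambda}\le C$. $\square$

**Step 6 (two-sided bound on the eigenvalues).** By Proposition 3, $\lambda_i\le C$, so $\mu_i\ge c$. With $\mu_1=\max_i\mu_i$,
$$\Lambda\ge\psi\ge\beta_l\,\mu_1\sigma_{n-l-1}(\mu|1)\ge c\mu_1 ,$$
so also $\lambda_i\ge c>0$. All eigenvalues lie in a compact interval $[c,C]\subset(0,\infty)$.

**Step 7 (higher derivatives).** Now $|\nabla^2u|\le C$, and $\nabla^2\psi=A+bw$ is bounded, so $\psi$ is a function on $M$ with a uniform $C^2$ bound. In local coordinates, with a smooth $g$-orthonormal frame, $w$ is affine in $D^2u$, and $G(w)=-\psi$ is an equation for $u$. On the convex set of arguments for which the eigenvalues of $w$ lie in $[c/2,2C]$ it is uniformly elliptic and, by Lemma 1(e), concave in $D^2u$. (Lemma 1(e) is used there for arbitrary positive $w$; its proof is pure algebra.) The proof of the Evans–Krylov estimate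 uses the operator only at arguments $(y,Du(y),D^2u(x))$ with $x,y$ in a small ball, and on the segments joining them in the last variable. Since $D^2u$ is bounded and $g,\Gamma,\chi,Du$ are uniformly Lipschitz, on balls of small uniform radius these arguments stay in the convex set just named. So the interior Evans–Krylov estimate (Gilbarg–Trudinger, Ch. 17) bounds $u$ in $C^{2,\gamma}$ for some $\gamma\in(0,1)$. Differentiating the equation once gives, for each $u_k$, a linear uniformly elliptic equation with coefficients and right side bounded in $C^{0,\gamma}$; Schauder theory bounds $u$ in $C^{3,\gamma}$. Iterating bounds $u$ in every $C^k$, in terms of the data and of bounds for the derivatives of $1/(cf)$, or of $h$ when $\psi=e^{-u}h$.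

## Solvability of $F(u)=cf$: proof of Theorem A

For $s\in[0,1]$ set $f_s=F(0)^{1-s}f^s$, where $F(0)$ is $F$ evaluated at the function $u=0$, which is admissible by (1). Consider
$$\log F(u_s)-b_s=\log f_s,\qquad u_s\text{ admissible},\quad\int_Mu_s=0,\quad b_s\in\mathbb R.\tag{9}$$
At $s=0$ there is the solution $u_0=0$, $b_0=0$. We show that the set of $s$ for which (9) has a smooth solution is open and closed.

**Openness.** The linearization is the map
$$(h,\theta)\mapsto\tilde Lh-\theta,\qquad\Big\{h\in C^{2,\gamma}:\int h=0\Big\}\times\mathbb R\to C^{0,\gamma},\qquad\tilde L=F^{-1}F^{ij}\nabla_i\nabla_j ,$$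
and $\tilde L$ is elliptic without zeroth order term. By the strong maximum principle the kernel of $\tilde L$ on $C^{2,\gamma}$ consists of the constants. Its index is $0$, because $(1-\theta)\tilde L+\theta\Delta$, $0\le\theta\le1$, is a homotopy through elliptic operators to $\Delta$, which has index $0$. So the range of $\tilde L$ has codimension one. It contains no nonzero constant: if $\tilde Lh=k$, then $k\le0$ at a maximum of $h$ and $k\ge0$ at a minimum. Therefore $C^{0,\gamma}$ is the direct sum of the range of $\tilde L$ and the constants, and the linearization is bijective. The implicit function theorem applies, and $C^{2,\gamma}$ solutions are smooth by elliptic regularity.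

**Closedness: (H) holds uniformly in $s$.**

- At a maximum of $u_s$ we have $w\le\chi$, so $e^{b_s}f_s=F(u_s)\le F(0)$ there; at a minimum $e^{b_s}f_s\ge F(0)$. So $b_s$ is bounded, and $\psi=e^{-b_s}/f_s$ is bounded in every $C^k$ and bounded below by a positive constant. Take $A=\nabla^2\psi$, $b=0$ in (H).
- $w>0$ gives $\nabla^2u_s\ge-\chi\ge-Cg$. Along a minimizing unit speed geodesic from a maximum point $p$, where $\nabla u_s(p)=0$, the second derivative of $u_s$ is at least $-C$. So $u_s\ge u_s(p)-\frac C2\operatorname{diam}(M)^2$ and $\operatorname{osc}u_s\le C$; as $\int u_s=0$, $|u_s|\le C$.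
- If $\nabla u_s(x)\ne0$, let $\gamma$ be the unit speed geodesic from $x$ with initial velocity $\nabla u_s/|\nabla u_s|$. Then $u_s(\gamma(1))\ge u_s(x)+|\nabla u_s|(x)-\frac C2$, so $|\nabla u_s|\le C$.

By Proposition 3 and Steps 6 and 7, $u_s$ is bounded in every $C^k$ and the eigenvalues of $w$ stay in a compact subset of $(0,\infty)$. If $s_k\to s$, a subsequence of $(u_{s_k},b_{s_k})$ converges, in every $C^k$ for the first component, to a solution at $s$, and the limit is admissible.

So (9) is solvable for all $s\in[0,1]$. At $s=1$, $F(u_1)=cf$ with $c=e^{b_1}$. This proves Theorem A. Taking $\beta_l=1$ and all other $\beta_m=0$, the conjecture follows: for $1\le l\le n-1$, the existence of one admissible function implies that $\sigma_n/\sigma_l=cf$ is solvable for every smooth $f>0$. $\blacksquare$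

## Uniqueness, the minimax formula, and $F(u)=e^uf$: proof of Theorem B

**Part 1, the constant.** Let $F(u)=cf$ and let $v\in C^2$ be admissible. At a maximum of $u-v$ we have $\nabla^2u\le\nabla^2v$, so $cf=F(u)\le F(v)$ there, and $c\le\max_MF(v)/f$. At a minimum of $u-v$ the inequality is reversed, so $c\ge\min_MF(v)/f$. For $v=u$ both are equalities. This gives both formulas, and with them the uniqueness of $c$.

**Part 1, the function.** Let $F(u)=F(u')=cf$, $w=\chi+\nabla^2u$, $w'=\chi+\nabla^2u'$. The positive definite tensors form a convex set, so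
$$0=F(u)-F(u')=\hat a^{ij}\nabla_i\nabla_j(u-u'),\qquad\hat a^{ij}=\int_0^1F^{ij}(\theta w+(1-\theta)w')\,d\theta>0 .$$
By the strong maximum principle $u-u'$ is constant.

**Part 2, existence.** After the reduction to (1), use the path $\log F(u_s)-u_s=\log f_s$ with $f_s=F(0)^{1-s}f^s$ and $u_0=0$. The linearization $\tilde L-1$ has trivial kernel by the maximum principle (at a positive maximum of $h$, $\tilde Lh-h<0$; similarly at a negative minimum), and its index is $0$, so it is invertible and the set of solvable $s$ is open. For closedness, at a maximum of $u_s$ we have $e^{u_s}f_s\le F(0)$, at a minimum $e^{u_s}f_s\ge F(0)$; so $|u_s|\le C$. The gradient bound is as in the proof of Theorem A. Here $\psi=e^{-u}h$ with $u=u_s$, $h=1/f_s$, so $\psi$ is bounded above and below by positive constants and $|\nabla\psi|\le C$. Since $\nabla^2u=w-\chi$,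
$$\nabla^2\psi=e^{-u}\big[\nabla^2h-\nabla u\otimes\nabla h-\nabla h\otimes\nabla u+h\nabla u\otimes\nabla u+h\chi\big]-\psi\,w,$$
which has the form $A+bw$ required in (H). Proposition 3 and Steps 6 and 7 apply, and a solution at $s=1$ exists as before.

**Part 2, uniqueness.** If $u,u'$ are two admissible solutions, then at a maximum of $u-u'$ we have $e^uf=F(u)\le F(u')=e^{u'}f$, so $u\le u'$ at that point and hence everywhere. By symmetry $u=u'$. $\blacksquare$
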